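# Hilbert series of open unions of strata in the stack of genus-zero prestable curves

## 1. Trees as dual graphs of genus-zero curves

The base field $k$ is algebraically closed and $n\ge 0$ is an integer.

**Definition (prestable curve).** A prestable curve of genus $0$ with $n$ markings is a connected projective curve of arithmetic genus $0$ with at worst nodes, together with $n$ distinct labelled smooth points. The stack of all of these is $\mathfrak M_{0,n}$. It is smooth and locally of finite type. *Example.* $\mathbb P^1$ without markings is a prestable curve, with automorphism group $\mathrm{PGL}_2$. It is not stable, and we allow it.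

**Definition (prestable graph, stratum).** The dual graph $\Gamma$ of such a curve has a vertex for each component, an edge for each node and a leg for each marking. It is a tree with $n$ labelled legs, and any such tree occurs. An edge consists of two half-edges $h,h'$, one at each end. Isomorphisms of graphs fix every leg. The stratum $\mathfrak M^\Gamma\subset\mathfrak M_{0,n}$ is the locally closed substack of curves with dual graph isomorphic to $\Gamma$. The strata partition $\mathfrak M_{0,n}$. *Example.* For $n=0$, the graph $\bullet$ with one vertex gives the smooth rational curves, and $\mathfrak M^\bullet=B\mathrm{PGL}_2$. The graph with two vertices and one edge gives two copies of $\mathbb P^1$ meeting at a node.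

**Definition (valence).** The valence $n(v)$ of a vertex counts the half-edges and legs at $v$. Call $v$ a *leaf* if $n(v)=1$, *bivalent* if $n(v)=2$, *unstable* if $n(v)\le2$, and *stable* if $n(v)\ge3$. Valence $0$ occurs only for $\bullet$ with $n=0$. An edge is *stable* if both its ends are stable, and *unstable* otherwise. We write $e(\Gamma),\ell(\Gamma),b(\Gamma)$ for the numbers of edges, leaves and bivalent vertices. *Example.* For $n=1$, the chain leg–$v$–$w$ has a bivalent vertex $v$ (one leg, one half-edge) and a leaf $w$. Its only edge is unstable.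

**Local structure.** We use the standard description of nodal deformations (Deligne–Mumford). Near a curve with dual graph $\Gamma$, a smooth chart of $\mathfrak M_{0,n}$ carries functions $t_e$, $e\in E(\Gamma)$, which are part of a regular coordinate system. The node $e$ persists exactly on $\{t_e=0\}$. On the locus where exactly the $t_e$ with $e\in F$ are nonzero, the dual graph is $\Gamma/F$, the graph with the edges of $F$ contracted. The normal line of $\{t_e=0\}$ is $T_h\otimes T_{h'}$ for $e=(h,h')$, where $T_h$ is the tangent line of the branch $h$ at the node.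

So $\mathfrak M^\Gamma$ is smooth of codimension $e(\Gamma)$. Moreover, *a union $U$ of strata is open if and only if its set of graphs is closed under contraction of edges.* Indeed, every neighborhood of a curve with graph $\Gamma$ meets $\mathfrak M^{\Gamma/F}$ for all $F\subset E(\Gamma)$, and a small chart meets no other strata. We write $\Gamma\in U$ for $\mathfrak M^\Gamma\subset U$. *Example.* For $n=0$, $\bullet$ together with the two-vertex graph is open. The two-vertex graph alone is not, because contracting its edge gives $\bullet$.

## 2. Chow groups, Hilbert series and rationality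

For a stack of finite type, $\mathrm{CH}^*$ denotes Kresch's Chow groups with $\mathbb Q$-coefficients. We use the following standard facts for the stacks that occur here.

1. *Excision.* If $Z\subset X$ is closed with open complement $V$, then $\mathrm{CH}_*(Z)\to\mathrm{CH}_*(X)\to\mathrm{CH}_*(V)\to0$ is exact. Chow groups of $Z$ vanish above the dimension of $Z$. So if $X$ is smooth and $Z$ has codimension $>d$, then $\mathrm{CH}^d(X)\cong\mathrm{CH}^d(V)$.
2. *Self-intersection.* For smooth $X$, $\mathrm{CH}^*(X)$ is a commutative graded ring. If $i:Z\to X$ is a closed smooth substack of codimension $c$ with normal bundle $N$, then $i^*i_*\alpha=c_c(N)\cdot\alpha$.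
3. *Affine bundles.* Pullback along an affine bundle is an isomorphism.
4. $\mathrm{CH}^*(Z\times B\mathbb G_m)=\mathrm{CH}^*(Z)[x]$, with $x$ the first Chern class of a character of weight $\pm1$. Also $\mathrm{CH}^*(B\mathrm{PGL}_2)=\mathbb Q[c_2]$ with $\deg c_2=2$.
5. *Finite quotients.* If $\pi:Y\to X$ is a torsor under a finite group $A$, then $\mathrm{CH}^*(X)=\mathrm{CH}^*(Y)^A$ via $\pi^*$. This holds because $\pi_*\pi^*=|A|$ and $\pi^*\pi_*=\sum_{a\in A}a^*$.

**Definition (Chow groups of $U$).** For an open union of strata $U$ let $U^{\le e}$ be the open substack of curves with at most $e$ nodes. It is of finite type, since there are finitely many trees with $n$ legs and at most $e$ edges. Put $\mathrm{CH}^d(U):=\mathrm{CH}^d(U^{\le e})$ for any $e\ge d$. The choice of $e$ does not matter, because $U\setminus U^{\le e}$ has codimension $\ge e+1>d$ (fact 1). *Example.* $\mathrm{CH}^0(\mathfrak M_{0,3})=\mathrm{CH}^0(M_{0,3})=\mathbb Q$, since $\mathfrak M_{0,3}^{\le0}=M_{0,3}$ is a point.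

**Definition (Hilbert series).** Each $\mathrm{CH}^d(U)$ is finite-dimensional, and
$$H_U=\sum_{d\ge0}\dim_{\mathbb Q}\mathrm{CH}^d(U)\,t^d .$$
*Example.* The open stratum of $\mathfrak M_{0,2}$ is $B\mathbb G_m$, since $\mathbb G_m$ is the group of automorphisms of $\mathbb P^1$ fixing $0$ and $\infty$. Its Hilbert series is $\frac1{1-t}$. The open stratum $B\mathrm{PGL}_2$ of $\mathfrak M_{0,0}$ has Hilbert series $\frac1{1-t^2}$.

Now the question can be posed. It comes from Younghan Bae and Johannes Schmitt, "Chow rings of stacks of prestable curves II", arXiv:2107.09192 (2021). *Is it true that for every open substack $U\subset\mathfrak M_{0,n}$ that is a union of strata, $H_U$ is the expansion at $t=0$ of a rational function?*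

The answer is no. For every $n\ge0$ there is an open union of strata $U$ with $H_U$ not rational, and for $n\ge3$ one can have $H_U=\prod_{d\ge1}(1-t^d)^{-1}$ (Theorem 1). Even $H_{\mathfrak M_{0,n}}$ itself is irrational for every $n\ge0$ (Theorem D). On the other hand, $H_U$ is rational whenever the number of leaves is bounded on $U$, in particular if $U$ is of finite type (Theorem B). Among the $U$ of bounded diameter, $H_U$ is rational exactly when $U$ is of finite type (Theorem C). All this rests on a formula for $H_U$ (Theorem A). Write $U_*$ for the union of the strata of star-shaped trees, defined in Section 6. The case of general $U\supseteq U_*$ of unbounded diameter, other than $\mathfrak M_{0,n}$ itself, is not settled here.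

## 3. Two gluings by hand: an edge between leaves, and an edge of $\overline M_{0,4}$

A sensible first plan is to compute $\mathrm{CH}^*(\mathfrak M^\Gamma)$ for every $\Gamma\in U$ and to add up, with a shift by the codimension $e(\Gamma)$. Excision makes this sum an upper bound for $H_U$. It equals $H_U$ if all the pushforwards from closed strata are injective.

**An example where it works.** Let $n=0$ and let $U$ consist of $\bullet$ and the two-vertex graph $S_1$. On $\mathfrak M^{S_1}$ the two components are copies of $(\mathbb P^1,\infty)$, whose automorphism group is $\mathbb G_a\rtimes\mathbb G_m=\{z\mapsto\lambda z+b\}$. After ordering the components we get $B(\mathbb G_a\rtimes\mathbb G_m)^2$. Since $B\mathbb G_m\to B(\mathbb G_a\rtimes\mathbb G_m)$ is an $\mathbb A^1$-bundle, this stack has Chow ring $\mathbb Q[x_1,x_2]$, where $x_i=-c_1(T_i)$ and $T_i$ is the tangent line at $\infty$, a character of weight $\pm1$. Forgetting the order gives $\mathrm{CH}^*(\mathfrak M^{S_1})=\mathbb Q[x_1,x_2]^{\mathfrak S_2}$. The normal bundle is $T_1\otimes T_2$, with first Chern class $-x_1-x_2$,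 which is a nonzerodivisor. So $i^*i_*$ is injective, hence so is $i_*$, and
$$H_U=\frac1{1-t^2}+\frac{t}{(1-t)(1-t^2)}=\frac1{(1-t)(1-t^2)} .$$

**An example where it stops working.** Let $n=4$ and $U=\overline M_{0,4}\cong\mathbb P^1$, the union of the strata of the stable trees with four legs. The strata are $M_{0,4}$, with Chow ring $\mathbb Q$, and three points, so the sum over strata is $1+3t$. But $H_{\mathbb P^1}=1+t$. The map $i_*:\mathbb Q^3\to\mathrm{CH}^1(\mathbb P^1)=\mathbb Q$ is not injective, and the reason is visible in $i^*i_*$. The Euler class of the normal bundle lies in $\mathrm{CH}^1$ of three points, which is zero.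

The difference lies in the edge. For an edge $(h,h')$ the Euler class contributes the factor $-c_1(T_h^\vee)-c_1(T_{h'}^\vee)$. At an unstable end this contains a free polynomial variable, which makes it a nonzerodivisor. If both ends are stable, the two classes come from the finite-dimensional Chow ring of a scheme and are nilpotent. So we should stratify only by the *unstable* edges and leave curves that differ by stable nodes together in one piece.

## 4. Reduced graphs and Theorem A

**Definition (reduced graph).** $G(\Gamma)$ is the graph obtained from $\Gamma$ by contracting all stable edges. Contracting a stable edge with ends of valence $a,a'\ge3$ makes a vertex of valence $a+a'-2\ge4$ and changes no other valence, so every other edge keeps its type, stable or unstable. Thus $G(\Gamma)$ has no stable edges. A graph without stable edges is called *reduced*. *Example.* The stable tree with two vertices and four legs is not reduced, and its $G(\Gamma)$ is one vertex with four legs. A stable vertex joined to three leaves is reduced.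

**Definition ($\Gamma(G,s)$ and $W_G$).** Let $G$ be reduced. A stratum $s$ of $\prod_{v\text{ stable}}\overline M_{0,n(v)}$ amounts to a stable tree for each stable $v$, with legs labelled by the half-edges and legs at $v$. Let $\Gamma(G,s)$ be $G$ with each stable $v$ replaced by its tree. The graphs $\Gamma$ with $G(\Gamma)\cong G$ are exactly the $\Gamma(G,s)$. Let $W_G=W_G^U$ be the union of those $s$ with $\Gamma(G,s)\in U$. It is open because $U$ is closed under contraction, and $\mathrm{Aut}\,G$ acts on it. *Example.* Let $n=3$ and let $G$ be a vertex with three legs joined to one leaf. For $U=\mathfrak M_{0,3}$ we have $W_G=\overline M_{0,4}$. For $U=\mathfrak M_{0,3}^{\le1}$ we have $W_G=M_{0,4}$, since the three boundary points of $\overline M_{0,4}$ give graphs with two edges.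

**Definition (the variables $x_v$).** Put $\psi_h=c_1(T_h^\vee)$. At a leaf $v$ with half-edge or leg $h$ put $x_v=\psi_h$. At a bivalent $v$ choose an order $h_1,h_2$ and put $x_v=\psi_{h_1}$. For $(\mathbb P^1,0,\infty)$ the group $\mathbb G_m$ acts on $T_0$ and $T_\infty$ by inverse characters, so $\psi_{h_2}=-x_v$. *Example.* In the chain leaf–bivalent–leaf with $n=0$, the reflection exchanges the two leaf variables $x_1,x_2$ and sends the middle variable $y$ to $-y$.

**Theorem A.** For every open union of strata $U$,
$$H_U(t)=\sum_{G\in U\text{ reduced}}t^{e(G)}\,\mathrm{Hilb}\Big(\big(\mathrm{CH}^*(W_G)[x_v:v\text{ unstable}]\big)^{\mathrm{Aut}\,G}\Big),\qquad\deg x_v=1,\tag{1}$$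
where for $G=\bullet$ the Hilbert series is $1/(1-t^2)$. Here $\mathrm{Aut}\,G$ permutes the $x_v$, without sign for leaves. For bivalent $v$ with half-edges $h_1,h_2$ one has $x_v=\psi_{h_1}=-\psi_{h_2}$, which gives signs accordingly.

Two uses before the proof. For $U=\mathfrak M_{0,3}^{\le1}$ the graphs are one vertex with three legs (contribution $1$), the graph of the example above ($\frac t{1-t}$), and three graphs with a trivalent vertex carrying two legs joined to a bivalent vertex carrying one leg ($\frac t{1-t}$ each). So $H_U=1+\frac{4t}{1-t}$.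

Next let $n=1$ and let $U$ consist of all chains leg–bivalent–$\cdots$–bivalent–leaf with $r\ge1$ vertices. Contraction of an edge shortens the chain, so $U$ is open. All chains are reduced without automorphisms, and
$$H_U=\sum_{r\ge1}\frac{t^{r-1}}{(1-t)^r}=\frac1{1-2t}.\tag{2}$$
Infinitely many strata, even with exponential growth of dimensions, do not by themselves destroy rationality. In Section 6 the automorphism groups will.

## 5. Proof of Theorem A

**Lemma 1.** For $F\subset E(\Gamma)$ one has $(\ell,b)(\Gamma/F)\le(\ell,b)(\Gamma)$ lexicographically, with equality if and only if all edges of $F$ are stable.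

*Proof.* Contracting one edge with end valences $(a,a')$ produces a vertex of valence $a+a'-2$. The cases are as follows.

- $(1,1)$: $\ell$ drops by $2$.
- $(1,2)$: a leaf and a bivalent vertex become a leaf, so $\ell$ is unchanged and $b$ drops by $1$.
- $(1,\ge3)$: $\ell$ drops by $1$ (here $b$ may rise).
- $(2,2)$ and $(2,\ge3)$: $\ell$ is unchanged and $b$ drops by $1$.
- $(\ge3,\ge3)$: nothing changes.

Contract the stable edges of $F$ first. This does not affect the type of the other edges. If an unstable edge of $F$ remains, contracting it gives a strict drop, and later contractions cannot undo it. $\square$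

Assume first that $U$ is of finite type, so that it contains finitely many strata (it is quasi-compact and the increasing union of the $U^{\le e}$).

**Step 1: a filtration by $(\ell,b)$ with smooth closed pieces.** We want closed smooth pieces, each consisting of all curves with the same reduced graph. For a pair $\lambda$ let $U_{\le\lambda}$ and $U_{<\lambda}$ be the unions of strata in $U$ with $(\ell,b)\le\lambda$, respectively $<\lambda$. They are open by Lemma 1. Let $X_\lambda=U_{\le\lambda}\setminus U_{<\lambda}$. In a chart near a curve in $X_\lambda$ with graph $\Gamma$, the graphs that occur are the $\Gamma/F$, and by Lemma 1 such a graph has $(\ell,b)=\lambda$ if and only if $F$ consists of stable edges. So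
$$X_\lambda=\{t_e=0\text{ for all unstable }e\}$$
in the chart. This is smooth, of codimension equal to the number of unstable edges of $\Gamma$, which is $e(G(\Gamma))$. For $F$ consisting of stable edges, $G(\Gamma/F)=G(\Gamma)$, so $G(\Gamma)$ is locally constant on $X_\lambda$. Hence $X_\lambda=\bigsqcup_GX_G$ with open and closed pieces, over the reduced $G\in U$ with $(\ell,b)(G)=\lambda$. (If $\Gamma\in U$ then $G(\Gamma)\in U$, so exactly the reduced $G\in U$ occur.)

**Step 2: the Chow ring of $X_G$.** This step identifies $X_G$ up to a finite group. On $X_G$ the nodes of the unstable edges persist and remain unstable, so they form a finite étale cover of $X_G$. Normalize the universal curve along them. The pieces, their markings and the way they are joined form, étale-locally, a constant combinatorial structure isomorphic to $G$. Choosing an identification with $G$ defines an $\mathrm{Aut}(G)$-torsor $Y_G\to X_G$. The stack $Y_G$ parametrizes families $(C_v)_{v\in V(G)}$, marked by the half-edges and legs at $v$, with $C_v$ smooth for unstable $v$ and stable for stable $v$, such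 that the glued curve lies in $U$. Smooth genus-zero curves with one marking are parametrized by $B(\mathbb G_a\rtimes\mathbb G_m)$, and with two markings by $B\mathbb G_m$. So for $G\ne\bullet$
$$Y_G=W_G\times\prod_{v\text{ leaf}}B(\mathbb G_a\rtimes\mathbb G_m)\times\prod_{v\text{ bivalent}}B\mathbb G_m .$$
Since $B\mathbb G_m\to B(\mathbb G_a\rtimes\mathbb G_m)$ is an $\mathbb A^1$-bundle, facts 3 and 4 give $\mathrm{CH}^*(Y_G)=\mathrm{CH}^*(W_G)[x_v:v\text{ unstable}]$. At a leaf, $T_h$ is a character of weight $\pm1$ of $\mathbb G_m$, so $\psi_h=x_v$ is indeed a polynomial generator, and likewise at a bivalent vertex. By fact 5, $\mathrm{CH}^*(X_G)=\mathrm{CH}^*(Y_G)^{\mathrm{Aut}\,G}$. For $G=\bullet$, $X_\bullet=B\mathrm{PGL}_2$ and $\mathrm{CH}^*=\mathbb Q[c_2]$.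

**Step 3: the Euler class is a nonzerodivisor.** This is what failed for $\overline M_{0,4}$. The case $G=\bullet$ is trivial, as the codimension is $0$. On $Y_G$ the normal bundle of $X_G$ pulls back to $\bigoplus_{(h,h')\in E(G)}T_h\otimes T_{h'}$, with top Chern class
$$\prod_{(h,h')\in E(G)}(-\psi_h-\psi_{h'}).$$
Each edge has an unstable end $v$, say carrying $h$, since $G$ is reduced. Its other end is a different vertex, since $G$ is a tree. So $\psi_h=\pm x_v$, while $\psi_{h'}$ does not involve $x_v$: it is $\pm x_w$ for another unstable vertex $w$, or it comes from $\mathrm{CH}^1(W_G)$. As a polynomial in $x_v$ over $\mathrm{CH}^*(W_G)[x_w:w\ne v]$, the factor has degree $1$ and leading coefficient $\pm1$, so it is a nonzerodivisor. A product of nonzerodivisors is a nonzerodivisor, first in $\mathrm{CH}^*(Y_G)$ and then in the subring $\mathrm{CH}^*(X_G)$.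

**Step 4: gluing.** We now add up. For $i:X_\lambda\to U_{\le\lambda}$ the composite $i^*i_*$ is, on each $\mathrm{CH}^*(X_G)$, multiplication by the Euler class, so it is injective by Step 3. Hence $i_*$ is injective, and excision gives
$$0\to\bigoplus_G\mathrm{CH}^{*-e(G)}(X_G)\to\mathrm{CH}^*(U_{\le\lambda})\to\mathrm{CH}^*(U_{<\lambda})\to0 .$$
Only finitely many $\lambda$ occur and they are totally ordered. Summing dimensions over them gives (1) for $U$ of finite type.

**Step 5: general $U$.** We reduce degree $d$ to a finite type substack. Fix $d$ and $e\ge d$ and use (1) for $U^{\le e}$. In degree $d$ only $\mathrm{CH}^i(W_G)$ with $i+e(G)\le d$ matters. The open set $W_G^{U^{\le e}}\subset W_G^U$ omits the strata $s$ with $e(G)+\mathrm{codim}\,s>e$. This is a closed subset of codimension $>e-e(G)\ge d-e(G)\ge i$, so $\mathrm{CH}^i$ is the same for both by fact 1. $\square$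

## 6. Stars and partitions

**Definition (star).** The star $S_m$, $m\ge0$, has a center carrying all $n$ legs, joined to $m$ further vertices without legs. $U_*\subset\mathfrak M_{0,n}$ is the union of the strata of all $S_m$. *Example.* For $n=0$, $S_0=\bullet$, $S_1$ is the two-vertex graph, $S_2$ is the chain leaf–bivalent–leaf, and $S_3$ is the first star with a stable center.

**Theorem 1.** $U_*$ is open, and with $P(t)=\prod_{d\ge1}(1-t^d)^{-1}$,
$$H_{U_*}=P\ (n\ge3),\quad P+\tfrac t{1-t}\ (n=2),\quad P+\tfrac t{(1-t)^2}\ (n=1),\quad P+\tfrac{t^2(1+t^2)}{(1-t)(1-t^2)^2}\ (n=0).$$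
None of these is rational.

**Step 1: the contribution of a star with stable center.** Contracting an edge of $S_m$ gives $S_{m-1}$, so $U_*$ is open. Every edge of $S_m$ ends in a leaf, so all $S_m$ are reduced. Let $m+n\ge3$. A graph $\Gamma(S_m,s)$ with $s$ not the open stratum has a stable edge, so it is not a star. Therefore $W_{S_m}=M_{0,m+n}$. This is an open subset of an affine space, so $\mathrm{CH}^*(W_{S_m})=\mathbb Q$. The group $\mathrm{Aut}(S_m)$ is the symmetric group $\mathfrak S_m$, permuting $x_1,\dots,x_m$. The symmetric polynomials are freely generated in degrees $1,\dots,m$, so $S_m$ contributes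
$$\frac{t^m}{(1-t)(1-t^2)\cdots(1-t^m)}.\tag{3}$$

**Step 2: the sum over stars.** By Euler's identity $\sum_{m\ge0}\frac{t^m}{(1-t)\cdots(1-t^m)}=P(t)$: the $m$-th term counts the partitions with exactly $m$ parts. For $n\ge3$ all centers are stable, so $H_{U_*}=P$.

**Step 3: unstable centers.** For $n\le2$ we correct the finitely many terms in which the center is unstable.

- $n=2$: the center of $S_0$ is bivalent with two labelled legs and contributes $\frac1{1-t}$ instead of $1$. The total is $P+\frac t{1-t}$.
- $n=1$: $S_0$ is one leaf carrying the leg and contributes $\frac1{1-t}$. $S_1$ has a bivalent center and a leaf and contributes $\frac t{(1-t)^2}$. They replace $1+\frac t{1-t}=\frac1{1-t}$. The total is $P+\frac t{(1-t)^2}$.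
- $n=0$: $S_0$ and $S_1$ contribute $\frac1{1-t^2}+\frac t{(1-t)(1-t^2)}=\frac1{(1-t)(1-t^2)}$, as in Section 3. For $S_2$ the ring is $\mathbb Q[x_1,x_2,y]$ with the involution $x_1\leftrightarrow x_2$, $y\mapsto-y$. An invariant has a symmetric part in $x$ times even powers of $y$, and an antisymmetric part in $x$ times odd powers of $y$. Antisymmetric polynomials are $x_1-x_2$ times symmetric ones. So the Hilbert series is $\frac{1+t\cdot t}{(1-t)(1-t^2)(1-t^2)}$, and $S_2$ contributes $\frac{t^2(1+t^2)}{(1-t)(1-t^2)^2}$. The terms replaced are $1+\frac t{1-t}+\frac{t^2}{(1-t)(1-t^2)}=\frac1{1-t}+\frac{t^2}{(1-t)(1-t^2)}=\frac1{(1-t)(1-t^2)}$. The total is as stated.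

**Step 4: irrationality.** All four series differ from $P$ by rational functions, so it suffices to treat $P$, which converges for $|t|<1$. If $P$ were rational, then $P(t)\le C(1-t)^{-N}$ as $t\to1^-$ for some $C$ and $N$. But $1-t^d\le d(1-t)$ for $0<t<1$, so
$$P(t)\ge\prod_{d=1}^{N+1}\frac1{1-t^d}\ge\frac1{(N+1)!}(1-t)^{-N-1},$$
a contradiction. $\square$

This settles the question: the answer is no, for every $n\ge0$.

## 7. Boundedly many leaves

**Theorem B.** If $\ell$ is bounded on $U$, then $H_U$ is rational, with poles only at zeros of polynomials $1-t^i$ and $1-2t^i$. If $U$ is of finite type, all poles are roots of unity.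

We use that for a finite group $A$ acting on a graded space $V$, $\mathrm{Hilb}(V^A)=\frac1{|A|}\sum_{g\in A}\mathrm{Tr}(g|V)$, where $\mathrm{Tr}$ is the graded trace. If $g$ acts on variables of degree $1$ as a signed cycle of length $c$ whose signs multiply to $\varepsilon$, its graded trace on the polynomial ring in these variables is $\det(1-tg)^{-1}=\frac1{1-\varepsilon t^c}$.

**Step 1: only bivalent vertices can be numerous.** Let $\ell\le L$ on $U$ and $\Gamma\ne\bullet$. Since $\sum_vn(v)=2e(\Gamma)+n$ and there are $e(\Gamma)+1$ vertices, $\sum_v(n(v)-2)=n-2$. Leaves contribute $-1$ each and bivalent vertices $0$, so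
$$\sum_{v\text{ stable}}(n(v)-2)=n-2+\ell(\Gamma)\le n-2+L .\tag{4}$$
So the numbers of leaves and of stable vertices are bounded.

**Step 2: two special types.** We set aside the graphs that the general description will not cover. The graph $\bullet$ contributes $\frac1{1-t^2}$. A graph with only bivalent vertices has $n=2$ by (4). It is a chain with $r\ge1$ vertices and a leg at each end, without automorphisms, and contributes $\frac{t^{r-1}}{(1-t)^r}$. The values of $r$ that occur form an initial interval of $\mathbb Z_{\ge1}$. A finite sum has its only possible pole at $1$, and the full sum is $\frac1{1-2t}$ as in (2).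

**Step 3: the remaining reduced graphs.** We describe them by finitely many trees and integer vectors. Any other reduced $G\in U$ has a non-bivalent vertex. Suppressing all bivalent vertices gives a tree $\Theta$ with $n$ legs having only leaves and stable vertices. By Step 1 there are finitely many $\Theta$. Put $I=E(\Theta)\sqcup L(\Theta)$ (edges and legs), and for $m\in\mathbb N^I$ let $\Theta_m$ be $\Theta$ with $m_i$ bivalent vertices inserted on $i$. Then:

- $\Theta_m$ is reduced if and only if $m_e\ge1$ for every stable edge $e$ of $\Theta$;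
- $e(\Theta_m)=e(\Theta)+\sum_im_i$;
- $\Theta_m\cong\Theta_{m'}$ if and only if $m,m'$ lie in one $\mathrm{Aut}\,\Theta$-orbit, and $\mathrm{Aut}(\Theta_m)=\mathrm{Stab}(m)$, because an isomorphism of $\Theta_m$ with $\Theta_{m'}$ is determined by what it does to non-bivalent vertices, edges and legs of $\Theta$.

For example, with $n=0$ and $\Theta$ two leaves joined by an edge, the $\Theta_m$ are the chains leaf–bivalent–$\cdots$–leaf, and $\mathrm{Aut}\,\Theta=\mathbb Z/2$ reverses the edge.

**Step 4: how $W_{\Theta_m}$ depends on $m$.** Let $M=\prod_{v\text{ stable}}\overline M_{0,n(v)}$, the product over the stable vertices of $\Theta$, which are also those of $\Theta_m$. For a stratum $s$ of $M$, put $D_s=\{m\in\mathbb N^I:\Gamma(\Theta_m,s)\in U\}$, where $\Gamma(\Theta_m,s)$ is $\Theta_m$ with its stable vertices replaced by the trees of $s$, whether or not $\Theta_m$ is reduced. If $m\le m'$, then $\Gamma(\Theta_m,s)$ is a contraction of $\Gamma(\Theta_{m'},s)$. So $D_s$ is a down-set. For a set $\Sigma$ of strata containing the open one, the set of $m$ with $\Theta_m$ reduced,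 $\Theta_m\in U$ and $W_{\Theta_m}=\bigcup\Sigma$ is
$$\bigcap_{s\in\Sigma}D_s\ \setminus\ \Big(\bigcup_{s\notin\Sigma}D_s\cup\bigcup_{e\text{ stable}}\{m_e=0\}\Big),$$
a Boolean combination of down-sets.

**Step 5: the contribution of $\Theta$ as a sum over fixed vectors.** We replace the sum over isomorphism classes, that is, over orbits of $m$, by a sum over all $m$. By Theorem A the class of $\Theta_m$ contributes $\frac1{|\mathrm{Stab}(m)|}$ times a sum of traces over $\mathrm{Stab}(m)$, and $|\mathrm{Stab}(m)|\cdot|\text{orbit}|=|\mathrm{Aut}\,\Theta|$. So $\Theta$ contributes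
$$\frac1{|\mathrm{Aut}\,\Theta|}\sum_{\gamma\in\mathrm{Aut}\,\Theta}\ \sum_{m:\,\gamma m=m}t^{e(\Theta_m)}\,\mathrm{Tr}(\gamma|\mathrm{CH}^*(W_{\Theta_m}))\,\mathrm{Tr}(\gamma|\mathbb Q[x_v]),$$
the inner sum over $m$ with $\Theta_m$ reduced and in $U$. Fix $\gamma$ and $\Sigma$ and sum over those $m$ with $W_{\Theta_m}=\bigcup\Sigma$. The trace on $\mathrm{CH}^*(\bigcup\Sigma)$ is a fixed polynomial in $t$. The leaf variables give fixed factors $\frac1{1-t^c}$, one for each cycle of $\gamma$ on leaves, of length $c$. There remain $t^{\sum m_i}$ and the variables of the inserted vertices.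

**Step 6: the factor of one orbit.** Let $o$ be an orbit of $\gamma$ on $I$, of length $c$, with common value $m_o$. Orient the edges or legs of $o$ by transporting an orientation of one of them along $\gamma,\gamma^2,\dots,\gamma^{c-1}$.

If $\gamma^c$ does not reverse the edge (in particular for legs), the inserted vertices form $m_o$ cycles of length $c$ without signs, and including $t^{cm_o}$ the factor is
$$f_o(m_o)=\Big(\frac{t^c}{1-t^c}\Big)^{m_o}.$$
If $\gamma^c$ reverses the edge, it sends the variable at position $i$ to minus that at position $m_o+1-i$. For $i\ne m_o+1-i$ these two positions give one cycle of length $2c$. Its sign is $+$, since $\gamma^{2c}$ fixes the variable. A middle vertex (for $m_o$ odd) gives a cycle of length $c$ with sign $-$. So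
$$f_o(m_o)=t^{cm_o}(1-t^{2c})^{-\lfloor m_o/2\rfloor}(1+t^c)^{-[m_o\text{ odd}]},$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise.

**Step 7: summation over boxes.** It remains to sum $\prod_of_o(m_o)$ over a set $A\subset\mathbb N^{\text{orbits}}$ that is a Boolean combination of down-sets (the restriction of a down-set to the $\gamma$-fixed vectors is a down-set in $\mathbb N^{\text{orbits}}$). By Dickson's lemma the complement of a down-set $D$ has finitely many minimal elements $a^{(1)},\dots,a^{(p)}$. So $D=\bigcap_j\bigcup_o\{m_o<a^{(j)}_o\}$. Distributing, $D$ is a finite union of boxes $\prod_oI_o$ with each $I_o$ equal to $[0,a]$ or $\mathbb N$. Intersections of boxes are boxes or empty. By inclusion–exclusion the indicator function of $D$ is a $\mathbb Z$-combination of indicators of boxes, and since products of such combinations are again such combinations, the same holds for $A$. The sum over a box is $\prod_o\sum_{m\in I_o}f_o(m)$. For finite $I_o$ this factor is rational with poles at roots of unity only. For $I_o=\mathbb N$, geometric series (in the second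 case over even and odd $m$ separately) give
$$\sum_{m\in\mathbb N}f_o(m)=\frac{1-t^c}{1-2t^c}\qquad\text{or}\qquad\Big(1+\frac{t^c}{1+t^c}\Big)\frac{1-t^{2c}}{1-2t^{2c}} .$$
There are finitely many $\Theta,\gamma,\Sigma$ and boxes, so $H_U$ is rational with poles as stated.

**Step 8: finite type.** If $U$ is of finite type, the number of edges is bounded on $U$, so $\ell$ is bounded and the sums over $m$ and $r$ are finite. Each term has poles only at roots of unity. $\square$

## 8. Bounded diameter

The diameter of a tree is the largest number of edges in a path.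

**Theorem C.** $\ell$ is unbounded on $U$ if and only if $U\supseteq U_*$. If the diameters of the graphs in $U$ are bounded, then: $H_U$ is rational $\iff$ $U$ is of finite type $\iff$ $U\not\supseteq U_*$; and if $H_U$ is not rational, the unit circle is its natural boundary.

**Step 1: many leaves force all stars.** This proves the first claim. On $U_*$, $\ell$ is unbounded. Conversely let $\Gamma\in U$ with $\ell(\Gamma)\ge3$. Then $\Gamma$ has at least two vertices, so every leaf carries one half-edge and no leg. Not all vertices are leaves, since that would force $\ell\le2$. Removing the leaves from the tree leaves a nonempty subtree carrying all legs. Contracting all edges of this subtree gives $S_{\ell(\Gamma)}\in U$, and further contractions give $S_m\in U$ for all $m\le\ell(\Gamma)$. So if $\ell$ is unbounded, $U\supseteq U_*$.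

**Step 2: bounded diameter and few leaves give finite type.** Let diameters be $\le D$ and suppose $U\not\supseteq U_*$, so $\ell\le L$ on $U$. A vertex with exactly one edge is a leaf or carries a leg, so there are at most $L+n$ of them. Fix a vertex as root. Every other vertex lies on a path from the root to a vertex with exactly one edge, so there are at most $(L+n)D+1$ vertices. Hence $U$ has finitely many strata and is of finite type, and $H_U$ is rational by Theorem B. Conversely, finite type implies that $\ell$ is bounded, i.e. $U\not\supseteq U_*$.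

**Step 3: an upper bound valid for every $U$.** For the convergence of $H_U$ the crude sum over strata is good enough.

**Lemma 2.** For every $U$, $\dim\mathrm{CH}^d(U)$ is at most the number of isomorphism classes of trees $\Gamma\in U$ with weights $a_v\in\mathbb N$ on the vertices such that $e(\Gamma)+\sum_va_v=d$.

*Proof.* Filter $U^{\le d}$ by the number of edges. The strata with $j$ edges are open and closed in $U^{\le j}\setminus U^{\le j-1}$, and smooth of codimension $j$. Excision gives $\dim\mathrm{CH}^d(U)\le\sum_{\Gamma\in U}\dim\mathrm{CH}^{d-e(\Gamma)}(\mathfrak M^\Gamma)$. As in Step 2 of Section 5, for $\Gamma\ne\bullet$ the stratum is the quotient by $\mathrm{Aut}\,\Gamma$ of a product of $\prod_{v\text{ stable}}M_{0,n(v)}$, which is open in an affine space, with the classifying stacks of the unstable vertices. So $\mathrm{CH}^*(\mathfrak M^\Gamma)=\mathbb Q[x_v:v\text{ unstable}]^{\mathrm{Aut}\,\Gamma}$, where $\mathrm{Aut}\,\Gamma$ permutes monomials up to sign. The dimension of the invariants is at most the number of orbits of monomials, and the orbits of monomials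 are the isomorphism classes of weightings of $\Gamma$ that vanish on stable vertices. For $\Gamma=\bullet$ each degree has dimension at most $1$, and there is one weighting. $\square$

**Step 4: $H_U$ converges in the unit disk if diameters are $\le D$.** Choose a root in each tree and forget the legs. A rooted weighted tree with $\#V+\sum a_v=d+1$ has at most $d+1$ vertices, hence at most $(d+1)^n$ placements of the legs. So $\dim\mathrm{CH}^d(U)\le(d+1)^nr_{D,d+1}$, where $R_h=\sum_ir_{h,i}t^i$ counts legless rooted weighted trees of height $\le h$ by $\#V+\sum a_v$. A tree of height $\le h$ is a weighted root with a multiset of trees of height $\le h-1$, so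
$$R_0=\frac t{1-t},\qquad R_h=\frac t{1-t}\prod_{i\ge1}(1-t^i)^{-r_{h-1,i}} .$$
If $R_{h-1}$ converges for $|t|<1$, then $\sum_ir_{h-1,i}\frac{|t|^i}{1-|t|^i}\le\frac1{1-|t|}\sum_ir_{h-1,i}|t|^i<\infty$. So the product converges, because $-\log(1-y)\le\frac y{1-y}$ for $0\le y<1$, and $R_h$ converges for $|t|<1$. By induction all $R_h$ do. The factor $(d+1)^n$ does not change the radius, so $H_U$ has radius of convergence $\ge1$.

**Step 5: irrationality and natural boundary.** Let $U\supseteq U_*$. Restriction $\mathrm{CH}^d(U)\to\mathrm{CH}^d(U_*)$ is surjective, so coefficientwise, by (3), $H_U\ge H_{U_*}\ge\frac{t^m}{(1-t)\cdots(1-t^m)}$ for all $m\ge3$. Therefore $H_U(t)\ge\frac{t^m}{m!}(1-t)^{-m}$ for $0<t<1$ and every $m\ge3$, and $H_U(t)\ne O((1-t)^{-N})$ as $t\to1^-$ for every $N$. A rational function without poles in $|t|<1$ does satisfy such a bound, so with Step 4 $H_U$ is irrational. Together with Step 2 this proves the equivalences.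

If $H_U$ is not rational, it has infinitely many nonzero coefficients, which are integers. So its radius of convergence is at most $1$, hence exactly $1$. By the Carlson–Pólya theorem (Carlson 1921), a power series with integer coefficients and radius of convergence $1$ is rational or has the unit circle as natural boundary. $\square$

## 9. Trees with automorphisms and the functional equations for $H_{\mathfrak M_{0,n}}$

Diameters are unbounded on $\mathfrak M_{0,n}$, so Theorem C does not apply. By (2) and Theorem A the coefficients of $H_{\mathfrak M_{0,1}}$ are at least $2^d$, so its radius of convergence is at most $\frac12$, and the argument with $t\to1^-$ is not available. We find an equation for the series and study its dominant singularity.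

**Theorem D.** Let $B(t,x)=t\sum_{n\ge0}H_{\mathfrak M_{0,n+1}}(t)\frac{x^n}{n!}$, $\beta(t)=B(t,0)$, $M_k(a)=\frac1k\sum_{d|k}\mu(k/d)a^d$. Then
$$B(t,x)=\tfrac t{1-t}\,\big(1+t(x+B(t,x))\big)^{1/t}\prod_{k\ge2}\big(1+t^k\beta(t^k)\big)^{M_k(1/t)},\tag{5}$$
$$H_{\mathfrak M_{0,0}}=\frac{\beta(1+t\beta)}{t(1+t)}-\frac{\beta^2}{2t}+\frac{\beta(t^2)}{2t},\tag{6}$$
and $H_{\mathfrak M_{0,n}}$ is not rational for any $n\ge0$.

Here $(1+ty)^{1/t}=\exp(y-\frac{ty^2}2+\cdots)$ and $(1+t^ky)^{M_k(1/t)}$ are power series in $t$ and $y$, since $t^kM_k(1/t)$ is a polynomial in $t$.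

### 9.1 Weights of vertices

**Definition (vertex weight).** Put $N_1(a)=a+1$ and $N_k(a)=M_k(a)$ for $k\ge2$. For $\sigma\in\mathfrak S_j$ with $c_k$ cycles of length $k$, put
$$\nu_j(\sigma;t)=\frac{t^j}{1-t^2}\prod_{k\ge1}\prod_{i=0}^{c_k-1}k\,\big(N_k(1/t)-i\big).$$
The double product is a polynomial in $1/t$ of degree $\le\sum kc_k=j$, so $\nu_j$ is a rational function regular at $t=0$. *Example.* $\nu_3(\mathrm{id};t)=\frac{t^3}{1-t^2}(\frac1t+1)\frac1t(\frac1t-1)=1$.

**Lemma 3.** (a) $\nu_0=\frac1{1-t^2}$, $\nu_1=\nu_2(\mathrm{id})=\frac1{1-t}$, $\nu_2(\text{swap})=\frac1{1+t}$. (b) For $j\ge3$ and every prime power $q$, $\nu_j(\sigma;q^{-1})=q^{3-j}\,\#\mathrm{Fix}\big(\sigma\,\mathrm{Fr}\,|\,M_{0,j}(\overline{\mathbb F}_q)\big)$, with $\mathrm{Fr}$ the $q$-Frobenius. (c) With variables $p_1,p_2,\dots$,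
$$Z:=\sum_{j\ge0}\frac1{j!}\sum_{\sigma\in\mathfrak S_j}\nu_j(\sigma;t)\prod_kp_k^{c_k(\sigma)}=\frac{1+tp_1}{1-t^2}\prod_{k\ge1}(1+t^kp_k)^{M_k(1/t)},\qquad\frac{\partial Z}{\partial p_1}=\frac1{1-t}\prod_{k\ge1}(1+t^kp_k)^{M_k(1/t)} .\tag{7}$$

*Proof.* (a) $\nu_1=\frac{t(1/t+1)}{1-t^2}$, $\nu_2(\mathrm{id})=\frac{t^2(1/t+1)(1/t)}{1-t^2}=\frac{1+t}{1-t^2}$, and $\nu_2(\text{swap})=\frac{2t^2}{1-t^2}\cdot\frac12(\frac1{t^2}-\frac1t)=\frac{1-t}{1-t^2}$.

(b) Let $\mathrm{Conf}_j$ be the space of $j$ distinct ordered points of $\mathbb P^1$, so that $M_{0,j}=\mathrm{Conf}_j/\mathrm{PGL}_2$ with free action. Over a fixed point of $\sigma\mathrm{Fr}$ in $M_{0,j}$ choose $y$ in the fiber, with $\sigma\mathrm{Fr}(y)=hy$. Then $gy$ is fixed if and only if $\mathrm{Fr}(g)h=g$, i.e. $h=\mathrm{Fr}(g)^{-1}g$. By Lang's theorem for the connected group $\mathrm{PGL}_2$ there is a solution $g$. All solutions arise from one by left multiplication by $\mathrm{PGL}_2(\mathbb F_q)$, so there are $q^3-q$ of them. Hence $\#\mathrm{Fix}(\sigma\mathrm{Fr}|M_{0,j})=\#\mathrm{Fix}(\sigma\mathrm{Fr}|\mathrm{Conf}_j)/(q^3-q)$.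

A fixed configuration assigns to each $k$-cycle of $\sigma$ a point of $\mathbb P^1(\overline{\mathbb F}_q)$ whose Frobenius orbit has exactly $k$ elements, with different orbits for different cycles, and it is determined by these points. There are $N_k(q)$ Frobenius orbits of size $k$: $q+1$ for $k=1$, and $M_k(q)$ for $k\ge2$ by Möbius inversion. So the number of fixed configurations is $\prod_k\prod_{i<c_k}k(N_k(q)-i)$. Finally $\frac{q^{3-j}}{q^3-q}=\frac{q^{-j}}{1-q^{-2}}$.

(c) There are $j!/\prod_kk^{c_k}c_k!$ permutations of given cycle type, and $\prod_{i<c}k(N_k-i)=k^cc!\binom{N_k}c$. So $Z=\frac1{1-t^2}\prod_k\sum_c\binom{N_k(1/t)}c(t^kp_k)^c=\frac1{1-t^2}\prod_k(1+t^kp_k)^{N_k(1/t)}$. For the derivative, $\frac{\partial}{\partial p_1}(1+tp_1)^{1/t+1}=(1+t)(1+tp_1)^{1/t}$. $\square$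

### 9.2 From Chow rings to trees with automorphisms

For $g\in\mathrm{Aut}\,\Gamma$ put
$$\tau_\Gamma(g;t)=\prod_O\nu_{n(v)}\big(g^{|O|}|_v;t^{|O|}\big),$$
the product over the $\langle g\rangle$-orbits $O$ of vertices, $v\in O$. Here $g^{|O|}|_v$ is the permutation of the half-edges and legs at $v$. *Example.* For $n=0$, $\Gamma=S_1$ and $g$ the reversal, there is one orbit of length $2$ and $g^2=\mathrm{id}$, so $\tau=\nu_1(t^2)=\frac1{1-t^2}$.

**Lemma 4.** For every $n\ge0$, with $\Gamma$ running over isomorphism classes of trees with $n$ legs,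
$$H_{\mathfrak M_{0,n}}=\sum_\Gamma\frac{t^{e(\Gamma)}}{|\mathrm{Aut}\,\Gamma|}\sum_{g\in\mathrm{Aut}\,\Gamma}\tau_\Gamma(g;t).\tag{8}$$

*Proof.* The purpose is to trade Chow rings of $\overline M_{0,j}$, which sum over stable trees only implicitly, for weights of single vertices. For $U=\mathfrak M_{0,n}$ we have $W_G=M_G:=\prod_{v\text{ stable}}\overline M_{0,n(v)}$, so Theorem A reads
$$H_{\mathfrak M_{0,n}}=\sum_{G\text{ reduced}}\frac{t^{e(G)}}{|\mathrm{Aut}\,G|}\sum_{g\in\mathrm{Aut}\,G}\mathrm{Tr}(g|\mathrm{CH}^*(M_G))\,\mathrm{Tr}(g|\mathbb Q[x_v]),$$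
with the term $\nu_0$ for $G=\bullet$. The trace on $\mathbb Q[x_v]$ is the product of the factors of unstable vertices in $\tau$. Indeed, a cycle $O$ of length $c$ has sign $-1$ exactly if $g^c$ swaps the two half-edges of a bivalent $v\in O$, and $\frac1{1-t^c}$, respectively $\frac1{1+t^c}$, is the value of $\nu_1,\nu_2$ at $t^c$ (Lemma 3(a)).

For the stable part we use Keel (Trans. AMS 1992). $\mathrm{CH}^*(\overline M_{0,j})$ has an $\mathfrak S_j$-equivariant presentation independent of the field, with Künneth decomposition for products. The cycle map to $l$-adic cohomology is an isomorphism, and over $\overline{\mathbb F}_q$ the Chow groups are spanned by classes defined over $\mathbb F_q$. So we may compute the trace over $\overline{\mathbb F}_q$. The $q$-Frobenius acts on $H^{2i}(M_G)$ by $q^i$, and odd cohomology vanishes. Traces of $g$ and $g^{-1}$ agree, being rational, so the Lefschetz formula gives $\#\mathrm{Fix}(g\mathrm{Fr}|M_G)=\sum_iq^i\,\mathrm{Tr}(g|\mathrm{CH}^i(M_G))$. By Poincaré duality $\mathrm{Tr}(g|\mathrm{CH}^i)=\mathrm{Tr}(g|\mathrm{CH}^{\dim M_G-i})$. Hence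
$$\sum_iq^{-i}\mathrm{Tr}(g|\mathrm{CH}^i(M_G))=q^{-\dim M_G}\,\#\mathrm{Fix}(g\mathrm{Fr}|M_G)=\sum_{s:\,gs=s}q^{-\mathrm{codim}\,s}\,q^{-\dim s}\,\#\mathrm{Fix}(g\mathrm{Fr}|s),$$
because Frobenius preserves each stratum. The stratum $s$ is the product of the $M_{0,n(v)}$ over the stable vertices $v$ of $\Gamma(G,s)$, permuted by $g$. On the factors of an orbit of length $c$, a fixed point of $g\mathrm{Fr}$ is determined by its component in one factor, which must be fixed by $g^c\mathrm{Fr}^c$, and $\mathrm{Fr}^c$ is the $q^c$-Frobenius. By Lemma 3(b), $q^{-\dim s}\,\#\mathrm{Fix}(g\mathrm{Fr}|s)$ is the product of the $\nu_{n(v)}(g^c|_v;t^c)$ at $t=1/q$. Both sides are rational functions of $t=1/q$ that agree for all prime powers $q$, so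
$$\mathrm{Tr}(g|\mathrm{CH}^*(M_G))=\sum_{s:\,gs=s}t^{\mathrm{codim}\,s}\prod_{O\text{ stable}}\nu_{n(v)}(g^{|O|}|_v;t^{|O|}).$$
Now $e(\Gamma(G,s))=e(G)+\mathrm{codim}\,s$. The stabilizer of $s$ in $\mathrm{Aut}\,G$ is $\mathrm{Aut}\,\Gamma(G,s)$. An automorphism of $\Gamma(G,s)$ induces one of $G$ fixing $s$, every element fixing $s$ lifts, and the lift is unique because stable trees with labelled legs have no nontrivial automorphisms. The $\mathrm{Aut}\,G$-orbits of strata are the isomorphism classes of $\Gamma$ with $G(\Gamma)\cong G$. So
$$\frac1{|\mathrm{Aut}\,G|}\sum_g\sum_{s:\,gs=s}(\cdots)=\sum_{\text{orbits of }s}\frac1{|\mathrm{Stab}(s)|}\sum_{g\in\mathrm{Stab}(s)}(\cdots),$$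
and this is (8). $\square$

### 9.3 Proof of (5): cutting at the root vertex

**Step 1: tuples of branches.** We cut a tree with legs $0,1,\dots,n$ at the vertex $v$ carrying leg $0$. A *branch* is either a single leg $i\in\{1,\dots,n\}$, or a tree $T$ with a root leg and further legs labelled by a subset of $\{1,\dots,n\}$, to be joined to $v$ by an edge through its root leg. Fix one representative in each isomorphism class of branches. If $v$ has $j$ half-edges and legs besides leg $0$, then $\Gamma$ is given by a tuple $(T_1,\dots,T_j)$ of representatives whose leg sets form a partition of $\{1,\dots,n\}$ (empty sets allowed). Isomorphism classes of $\Gamma$ correspond to $\mathfrak S_j$-orbits of tuples. An automorphism of $\Gamma$ is a $\sigma\in\mathfrak S_j$ fixing the tuple, with isomorphisms $\varphi_i:T_i\to T_{\sigma(i)}$. Since $T_{\sigma(i)}=T_i$ as representatives, $|\mathrm{Aut}\,\Gamma|=|\mathrm{Stab}(T_\bullet)|\prod_i|\mathrm{Aut}\,T_i|$. Hence, for fixed $j$,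
$$\sum_\Gamma\frac1{|\mathrm{Aut}\,\Gamma|}\sum_gt^{e(\Gamma)}\tau_\Gamma(g;t)=\frac1{j!}\sum_{\sigma\in\mathfrak S_j}\ \sum_{T_\bullet:\,\sigma T_\bullet=T_\bullet}\ \prod_i\frac1{|\mathrm{Aut}\,T_i|}\sum_{(\varphi_i)}t^{e(\Gamma)}\tau_\Gamma(\sigma,\varphi;t).$$

**Step 2: the weight factors over the cycles of $\sigma$.** The vertex $v$ gives $\nu_{j+1}(\sigma';t)$, where $\sigma'\in\mathfrak S_{j+1}$ is $\sigma$ with the extra fixed element $0$. A fixed point $i$ of $\sigma$ gives $1$ if $T_i$ is a leg and $t\cdot t^{e(T_i)}\tau_{T_i}(\varphi_i;t)$ otherwise. A $k$-cycle, $k\ge2$, carries $k$ copies of one branch $T$. It has no legs, since legs have distinct labels. Let $\varphi$ be the composite of the isomorphisms around the cycle, i.e. $g^k$ on one copy. The $\langle g\rangle$-orbits on the $k$ copies correspond to the $\langle\varphi\rangle$-orbits $O$ on $T$, with length $k|O|$, and $g^{k|O|}|_v=\varphi^{|O|}|_v$. The $k$ copies contribute $k(1+e(T))$ edges. So the cycle has weight $t^{k(1+e(T))}\tau_T(\varphi;t^k)$, which depends only on the composite. Every $\varphi\in\mathrm{Aut}\,T$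 is the composite of $|\mathrm{Aut}\,T|^{k-1}$ tuples, so the cycle contributes, summed over $T$,
$$\sum_T\frac1{|\mathrm{Aut}\,T|}\sum_{\varphi}t^{k(1+e(T))}\tau_T(\varphi;t^k)=\beta(t^k),$$
using (8) for one leg and $\beta=tH_{\mathfrak M_{0,1}}$.

**Step 3: summing.** Multiply by $\frac{x^n}{n!}$ and sum over $n$, which handles the distribution of labelled legs. Each fixed point of $\sigma$ then gives the factor $x+\sum_i\frac{x^i}{i!}tH_{\mathfrak M_{0,i+1}}=x+B(t,x)$. Also
$$\frac{\partial Z}{\partial p_1}=\sum_{j\ge0}\frac1{j!}\sum_{\sigma\in\mathfrak S_j}\nu_{j+1}(\sigma';t)\prod_kp_k^{c_k(\sigma)} .$$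
Indeed $\partial/\partial p_1$ marks a fixed element of a permutation of $j+1$ elements, and by symmetry each of the $j+1$ elements contributes the same, which turns $\frac1{(j+1)!}$ into $\frac1{j!}$. So
$$B(t,x)=t\,\frac{\partial Z}{\partial p_1}\Big|_{p_1=x+B(t,x),\ p_k=\beta(t^k)\ (k\ge2)} ,$$
where everything converges $(t,x)$-adically. By (7) this is (5).

### 9.4 Proof of (6): fixed vertices and edges

**Step 1: a fixed-point identity.** Trees with $n=0$ have no canonical root, so we count all possible roots and correct. For $g$ acting on a tree, let $V^g$ be the fixed vertices, $E^g_+$ the edges fixed with their ends, and $E^g_-$ the edges reversed. A tree is contractible, so the trace of $g$ on its chain complex gives $1=|V^g|-|E^g_+|+|E^g_-|$. We insert this in (8) for $n=0$. Summing over pairs ($\Gamma$, fixed vertex) amounts to summing over isomorphism classes of pairs $(\Gamma,v)$ with the group $\mathrm{Aut}(\Gamma,v)$, and similarly for edges, by orbit counting.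

**Step 2: the vertex term.** Cutting at $v$ as in 9.3, now without leg $0$, gives $Z|_{p_k=\beta(t^k),\,k\ge1}$. Equation (5) at $x=0$ says $\prod_{k\ge1}(1+t^k\beta(t^k))^{M_k(1/t)}=\frac{(1-t)\beta}t$. So by (7) the term is $\frac{1+t\beta}{1-t^2}\cdot\frac{(1-t)\beta}t=\frac{\beta(1+t\beta)}{t(1+t)}$.

**Step 3: the edge terms.** Cutting an edge gives two legless trees with a root leg, in no order. For elements not reversing the edge, the sum over ordered pairs of trees with automorphisms, halved, is $\frac12t\big(H_{\mathfrak M_{0,1}}\big)^2=\frac12t\big(\frac\beta t\big)^2=\frac{\beta^2}{2t}$. A reversing element exists only if both sides are copies of one tree $T$. Then $|\mathrm{Aut}(\Gamma,e)|=2|\mathrm{Aut}\,T|^2$, and the element is a pair $(\varphi_1,\varphi_2)$ of isomorphisms between the two sides. As in Step 2 of 9.3, its weight is $t\cdot t^{2e(T)}\tau_T(\varphi_2\varphi_1;t^2)$. The sum is $\frac t2H_{\mathfrak M_{0,1}}(t^2)=\frac t2\cdot\frac{\beta(t^2)}{t^2}=\frac{\beta(t^2)}{2t}$. Together, $H_{\mathfrak M_{0,0}}$ is the vertex term minus $\frac{\beta^2}{2t}$ plus $\frac{\beta(t^2)}{2t}$,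 which is (6).

*Check in low degree.* Theorem A for $n=1$ up to $t^2$: the chains with one, two and three vertices contribute $\frac1{1-t}$, $\frac t{(1-t)^2}$, $\frac{t^2}{(1-t)^3}$, and $S_2$ contributes $t^2+\cdots$. In total $1+2t+5t^2+\cdots$, so $\beta=t+2t^2+5t^3+\cdots$. In (5) at $x=0$ the right side is $(t+t^2+t^3)(1+\beta+\frac{\beta^2}2)(1+\frac{t^2}2)$ up to $t^3$, with coefficients $1,2,5$. Formula (6) up to $t^2$ gives $(1+t+5t^2)-(\frac t2+2t^2)+\frac t2=1+t+3t^2$. Theorem A for $n=0$ gives $\frac1{1-t^2}+\frac t{(1-t)(1-t^2)}+t^2+\cdots=1+t+3t^2+\cdots$ as well.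

## 10. The square-root singularity and the irrationality of $H_{\mathfrak M_{0,n}}$

Let $\rho$ be the radius of convergence of $\beta=tH_{\mathfrak M_{0,1}}$, whose coefficients are nonnegative.

**Step 1: $\frac15\le\rho\le\frac12$.** We need $\rho$ positive and less than $1$. The contribution (2) of chains shows $\dim\mathrm{CH}^d(\mathfrak M_{0,1})\ge2^d$, so $\rho\le\frac12$. By Lemma 2, rooting at the vertex with the leg, $\dim\mathrm{CH}^d(\mathfrak M_{0,1})$ is at most the number of rooted weighted trees with $m$ vertices and $m-1+\sum a_v=d$, summed over $m$. There are at most $4^{m-1}$ plane rooted trees with $m$ vertices (a Catalan number), and $\binom d{m-1}$ weightings. So $\dim\mathrm{CH}^d(\mathfrak M_{0,1})\le\sum_m4^{m-1}\binom d{m-1}=5^d$.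

**Step 2: the factors with $k\ge2$ are harmless at $\rho$.** Put
$$\phi(t)=\frac t{1-t}\,c(t),\qquad c(t)=\prod_{k\ge2}\big(1+t^k\beta(t^k)\big)^{M_k(1/t)} .$$
*Claim: $c$ is analytic and nonzero on a connected neighborhood $\Omega$ of $[0,\rho]$, and positive on $[0,\rho]$.* Choose $r$ with $\rho<r<\sqrt\rho<1$. For $|t|<r$ and $k\ge2$ we have $|t^k|\le r^2<\rho$. Since $\beta(0)=0$, there is $C$ with $|t^k\beta(t^k)|\le C|t|^{2k}$. Also $|M_k(1/t)|\le\frac1k\sum_{d|k}|t|^{-d}\le|t|^{-k}$. Choose $k_0$ with $Cr^{2k}<\frac12$ for $k\ge k_0$. For the finitely many $k<k_0$ we have $1+t^k\beta(t^k)\ge1$ on $[0,\rho]$, so the real part is $>\frac12$ on a neighborhood of $[0,\rho]$. Let $\Omega\subset\{|t|<r\}$ be a connected open neighborhood of $[0,\rho]$ on which this holds. There $M_k(1/t)\log(1+t^k\beta(t^k))$ is analytic, also at $0$, since the logarithm vanishes to order $\ge2k$. For $k\ge k_0$ it is at most $2C|t|^k\le2Cr^k$ in absolute value. So the sum over $k$ converges uniformly on $\Omega$, and $c$ is its exponential. It is real on the real axis, so $c>0$ on $[0,\rho]$. In particular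 $\phi$ is analytic on $\Omega$ (as $r<1$) and $\phi>0$ on $(0,\rho]$.

**Step 3: an analytic equation for $\beta$.** Put
$$E(t,u)=u-\phi(t)(1+tu)^{1/t},\qquad t\in\Omega,\ 1+tu\notin(-\infty,0],$$
where $(1+tu)^{1/t}=\exp(\frac1t\log(1+tu))$ is analytic also at $t=0$. With $u(t,x)=x+B(t,x)$, equation (5) says
$$E(t,u(t,x))=x\quad\text{in }\mathbb Q[[t,x]].\tag{9}$$
At $x=0$: $E(t,\beta(t))=0$ for small $t$. The set of $t\in\Omega$ with $|t|<\rho$ and $1+t\beta(t)\notin(-\infty,0]$ is open and contains $[0,\rho)$, because $\beta\ge0$ there. Let $\Omega_0$ be its component containing $[0,\rho)$. By the identity theorem $E(t,\beta(t))=0$ on $\Omega_0$.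

**Step 4: $\beta$ stays bounded, and $E_u=0$ at the limit.** On $(0,\rho)$, $\beta=\phi(1+t\beta)^{1/t}\ge\phi\,(t\beta)^{1/t}$, so $\beta^{1/t-1}\le\phi^{-1}t^{-1/t}$. For $t\in[\rho/2,\rho)$ the right side is bounded and $\frac1t-1\ge1$, so $\beta$ is bounded. As $\beta$ is increasing, $\beta_\rho=\lim_{t\to\rho^-}\beta(t)$ exists, is finite and positive, and $E(\rho,\beta_\rho)=0$. By Pringsheim's theorem $\rho$ is a singular point of $\beta$. If $E_u(\rho,\beta_\rho)\ne0$, the implicit function theorem would give an analytic solution of $E(t,u)=0$ near $(\rho,\beta_\rho)$, equal to $\beta$ on $(\rho-\epsilon,\rho)$ by local uniqueness, and $\beta$ would continue past $\rho$. So $E_u(\rho,\beta_\rho)=0$. Moreover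
$$E_{uu}=-\phi\,(1-t)(1+tu)^{1/t-2}\ne0\quad\text{at }(\rho,\beta_\rho).$$

**Step 5: the local normal form.** We describe all solutions of $E(t,u)=x$ near $(t,x,u)=(\rho,0,\beta_\rho)$. At $t=\rho$, $x=0$ the function $E(t,u)-x$ vanishes to order exactly $2$ in $u-\beta_\rho$. By Weierstrass preparation and completing the square,
$$E(t,u)-x=(\text{unit})\cdot\big[(u-a(t,x))^2-D(t,x)\big],\qquad a(\rho,0)=\beta_\rho,\quad D(\rho,0)=0,\tag{10}$$
with $a,D$ analytic near $(\rho,0)$, and real for real arguments because $E$ is real for real arguments and the factorization is unique. Applying $\partial_x$ at the point gives $-1=\text{unit}\cdot(-D_x(\rho,0))$, so $D_x(\rho,0)\ne0$.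

On $(\rho-\epsilon,\rho)$ write $\beta(t)=a(t,0)+\delta(t)$, so $\delta^2=D(t,0)$. If $D(t,0)\equiv0$, then $\beta=a(t,0)$ would be analytic at $\rho$. If $D(t,0)$ had even order at $\rho$, its square roots would be analytic at $\rho$ and $\delta$ would be one of them, so again $\beta$ would be analytic at $\rho$. Both are excluded by Step 4. So $D(t,0)$ has odd order $2r+1$ at $\rho$, for some integer $r\ge0$, and $\delta=(\rho-t)^{r+1/2}\cdot(\text{analytic, nonvanishing at }\rho)$. After shrinking $\epsilon$, $\delta\ne0$ on $(\rho-\epsilon,\rho)$.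

*Consequence.* If $m$ is an odd integer, $\kappa$ is analytic at $\rho$, and $\delta^m\kappa$ equals on $(\rho-\epsilon,\rho)$ a function meromorphic at $\rho$, then $\kappa\equiv0$. Otherwise its square $D(t,0)^m\kappa^2$ would have odd order $m(2r+1)+2\,\mathrm{ord}\,\kappa$ at $\rho$, whereas the square of a meromorphic function has even order.

**Step 6: irrationality for $n\ge1$ markings.** We show that the $x$-derivatives of $u$ inherit the branching of $\delta$. Let $u_n(t)=\partial_x^nu(t,0)$, so
$$u_0=\beta=tH_{\mathfrak M_{0,1}},\qquad u_1=1+tH_{\mathfrak M_{0,2}},\qquad u_n=tH_{\mathfrak M_{0,n+1}}\ (n\ge2).$$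
Differentiating (9) gives $u_1=1/E_u(t,\beta)$, and for $n\ge2$ an equation $E_u(t,\beta)\,u_n+(\text{polynomial in }\partial_u^jE(t,\beta)\text{ and }u_1,\dots,u_{n-1})=0$. So for $n\ge1$, $u_n$ is a universal polynomial in $1/E_u$ and the $\partial_u^jE$ at $(t,\beta(t))$. As $E_u(0,0)=1$, these are analytic germs at $0$, and they extend meromorphically to $\Omega_0\supset[0,\rho)$. If $u_n$ is rational, this extension equals the rational function. The same holds for $u_0=\beta$.

Now let $t\in(\rho-\epsilon,\rho)$ be fixed. Since $D(t,0)=\delta(t)^2\ne0$, there is an analytic branch of $\sqrt{D(t,x)}$ for small $x$ with value $\delta(t)$ at $x=0$. By (10), $a(t,x)+\sqrt{D(t,x)}$ solves $E(t,u)=x$ with value $\beta(t)$ at $x=0$. Also by (10), $E_u(t,\beta(t))=\text{unit}\cdot2\delta(t)\ne0$, so this local solution is unique, and its derivatives at $x=0$ are given by the same universal polynomials. Hence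
$$u_n(t)=\partial_x^na(t,0)+\partial_x^n\sqrt D\,(t,0).$$
By induction $\partial_x^n\sqrt D=D^{1/2-n}\widetilde Q_n$ with $\widetilde Q_0=1$ and $\widetilde Q_{n+1}=(\tfrac12-n)D_x\widetilde Q_n+D\,\partial_x\widetilde Q_n$, so
$$\widetilde Q_n=\tfrac12\big(\tfrac12-1\big)\cdots\big(\tfrac12-n+1\big)D_x^n+D\cdot(\text{analytic}).$$
With $Q_n(t)=\widetilde Q_n(t,0)$ we get $u_n(t)=(\text{analytic at }\rho)+\delta^{1-2n}Q_n(t)$, and $Q_n(\rho)\ne0$ because $D(\rho,0)=0$ and $D_x(\rho,0)\ne0$. If $u_n$ were rational, $\delta^{1-2n}Q_n$ would equal a function meromorphic at $\rho$, and the consequence in Step 5 with $m=1-2n$ would give $Q_n\equiv0$, a contradiction. So no $u_n$ with $n\ge0$ is rational, that is, $H_{\mathfrak M_{0,n}}$ is irrational for every $n\ge1$.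

**Step 7: irrationality for $n=0$.** Here the singular part could cancel in (6), and we must exclude this. Since $\frac1{1+t}-\frac1{2t}=-\frac{1-t}{2t(1+t)}$, (6) reads
$$H_{\mathfrak M_{0,0}}=\frac{\beta(t^2)}{2t}+\frac\beta{t(1+t)}-\frac{(1-t)\beta^2}{2t(1+t)},$$
and $\beta(t^2)$ is analytic at $\rho$ because $\rho^2<\rho$. Insert $\beta=a+\delta$ with $a=a(t,0)$. As $\delta^2=D(t,0)$ is analytic,
$$H_{\mathfrak M_{0,0}}=(\text{analytic at }\rho)+\delta\kappa,\qquad\kappa=\frac{1-(1-t)a}{t(1+t)} .$$
If $H_{\mathfrak M_{0,0}}$ were rational, then $\kappa\equiv0$ by Step 5, i.e. $a=\frac1{1-t}$. Take real $t<\rho$ close to $\rho$. Then $\delta$ is real, nonzero and small, and by (10) both $u=a\pm\delta$ satisfy $E(t,u)=0$. Both are positive, since $a$ is close to $\beta_\rho>0$. So for both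
$$\log u-\frac1t\log(1+tu)=\log\phi(t).$$
Put $z=(1-t)\delta$. Then $u=\frac{1\pm z}{1-t}$ and $1+tu=\frac{1\pm tz}{1-t}$. Subtracting the two equations,
$$0=\log\frac{1+z}{1-z}-\frac1t\log\frac{1+tz}{1-tz}=2\sum_{k\text{ odd}}\frac{z^k}k\,(1-t^{k-1}) .$$
The term $k=1$ vanishes, and the terms with $k\ge3$ are nonzero and all have the sign of $z\ne0$. This is a contradiction, so $H_{\mathfrak M_{0,0}}$ is irrational, and Theorem D is proved. $\square$
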